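\title{Directed colimits of accessible categories along embeddings}

\begin{abstract}
Par\'e and Rosick\'y asked whether large cardinals are needed to prove that a directed colimit of accessible categories and accessible embeddings is accessible. We show that ZFC alone does not prove this. There is an explicit $\omega$-chain of locally finitely presentable categories, with embeddings that preserve all limits and colimits, whose colimit is not accessible if $V=L$, and more generally if $0^\#$ does not exist. For each directed poset $I$, closure under $I$-indexed colimits is equivalent to the accessibility of one test category and to a combinatorial principle about filtrations of directed posets. The principle follows from one $(|I|+\aleph_0)^+$-strongly compact cardinal, and for $I=\omega$ it implies that $\square_\mu$ fails at all sufficiently large singular $\mu$ of cofinality $\omega$.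
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, regular cardinals are infinite, categories are locally small, and posets, index sets and diagrams are small. Let $\lambda$ be a regular cardinal. A poset is \emph{$\lambda$-directed} if every subset of size less than $\lambda$ has an upper bound; \emph{directed} means $\aleph_0$-directed. A \emph{$\lambda$-directed colimit} is the colimit of a diagram indexed by a $\lambda$-directed poset. An object $x$ of a category $\mathcal K$ is \emph{$\lambda$-presentable} if $\mathcal K(x,-)$ preserves $\lambda$-directed colimits. The category $\mathcal K$ is \emph{$\lambda$-accessible} if it has $\lambda$-directed colimits and there is a set $S$ of $\lambda$-presentable objects such that every object is a $\lambda$-directed colimit of objects from $S$. A functor is \emph{$\lambda$-accessible} if its domain and codomain are $\lambda$-accessible and it preserves $\lambda$-directed colimits. \emph{Accessible} means $\lambda$-accessible for some regular $\lambda$. A cocomplete $\aleph_0$-accessible category is \emph{locally finitely presentable}. References are \cite{AR} and \cite{MP}.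

An \emph{embedding} is a faithful functor that is injective on objects. A directed colimit of categories always means the colimit, formed in the (non-legitimate) category $\mathbf{CAT}$ of categories and functors, of a diagram indexed by a small directed poset; along embeddings it is a directed union (Section~\ref{sec:prelim}). Two results are known, see \cite{PR}.
\begin{enumerate}
\item[(1)] In ZFC, every directed colimit of accessible categories and accessible full embeddings is accessible.
\item[(2)] If there is a proper class of strongly compact cardinals, then every directed colimit of accessible categories and accessible embeddings is accessible.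
\end{enumerate}
Par\'e and Rosick\'y write in \cite{PR}: ``We do not know whether set theory is really necessary for the second result.'' The problem is thus to decide whether ZFC alone proves that every directed colimit of accessible categories and accessible embeddings is accessible.

To see where fullness enters, let $\mathcal M=\bigcup_{i\in I}\mathcal M_i$ be such a union. It must have $\lambda$-directed colimits for some $\lambda$, and we may take $\lambda$ much larger than $|I|$. Let $D:P\to\mathcal M$ be a $\lambda$-directed diagram. Each object $D(p)$ lies in some $\mathcal M_i$, and by a pigeonhole argument one $i$ serves cofinally many $p$. If $\mathcal M_i$ is full in $\mathcal M$, then a cofinal part of $D$ is a diagram in $\mathcal M_i$, and its colimit there is the candidate for the colimit of $D$. Without fullness we must also capture the arrows $D(p\to q)$, and these are indexed by pairs. A pigeonhole principle for pairs is a Ramsey-type statement. One might still guess that ZFC suffices: the set of pairs captured by $\mathcal M_i$ is not arbitrary but transitive, we need only enough captured pairs to form a directed order, and $\lambda$ may be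 as large as we like. This guess is wrong, and one family of examples detects the failure.

\begin{definition}\label{def:E}
Let $I$ be a nonempty directed poset. An \emph{$I$-filtered set} is a set $X$ with subsets $X_i\subseteq X$ ($i\in I$) such that $X_i\subseteq X_j$ for $i\le j$ and $\bigcup_i X_i=X$. For $i\in I$, the category $\mathcal E^I_i$ has the $I$-filtered sets as objects, and its morphisms $X\to Y$ are the functions $f:X\to Y$ with $f(X_j)\subseteq Y_j$ for all $j\ge i$. If $i\le j$, then $\mathcal E^I_i\subseteq\mathcal E^I_j$, with the same objects. Put $\mathcal E^I=\bigcup_i\mathcal E^I_i$; this is the colimit of the $\mathcal E^I_i$ in $\mathbf{CAT}$. We write $\mathcal E_i$ for $\mathcal E_i^I$ when $I$ is fixed.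
\end{definition}

Each $\mathcal E_i$ is locally finitely presentable, and the inclusions $\mathcal E_i\to\mathcal E_j$ preserve all limits and colimits (Lemma~\ref{lem:lfp}). The principle $\square_\mu$ and the one fact about $0^\#$ that we use are recalled in Section~\ref{sec:square}.

\begin{theorem}\label{thm:A}
\textup{(ZFC)} If $\square_\mu$ holds for a proper class of singular cardinals $\mu$ of cofinality $\omega$, then $\mathcal E^\omega=\operatorname{colim}_{n<\omega}\mathcal E^\omega_n$ is not accessible; for no regular $\lambda$ does it have all $\lambda$-directed colimits. This applies if $V=L$, and more generally if $0^\#$ does not exist. Hence, if ZFC is consistent, then so is ZFC together with the statement that some colimit of an $\omega$-chain of accessible categories and accessible embeddings is not accessible.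
\end{theorem}

So a set-theoretic hypothesis is necessary in (2). By (2) itself, ZFC does not refute the closure statement either, provided a proper class of strongly compact cardinals is consistent. To say exactly what is needed, we isolate the structure that a diagram $D:P\to\bigcup_i\mathcal M_i$ leaves on $P$, namely the relations ``$p\le q$ and $D(p\to q)\in\mathcal M_i$''.

\begin{definition}\label{def:FP}
An \emph{$I$-filtration} of a poset $P$ is a family $(\le_i)_{i\in I}$ of reflexive transitive relations on $P$, each contained in the order $\le$ of $P$, with ${\le_i}\subseteq{\le_j}$ for $i\le j$ and $\bigcup_i{\le_i}={\le}$. For regular $\theta$ and $\lambda$, the \emph{filtration property} $\mathrm{FP}^I(\theta,\lambda)$ is the statement: for every $\lambda$-directed poset $P$ and every $I$-filtration of $P$ there are $i\in I$ and a cofinal $A\subseteq P$ such that $(A,\le_i)$ is $\theta$-directed.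
\end{definition}

Each $\le_i$ is a partial order, since it is contained in one. The property $\mathrm{FP}^I(\theta,\lambda)$ is preserved by decreasing $\theta$ and by increasing $\lambda$.

\begin{theorem}\label{thm:B}
\textup{(ZFC)} Let $I$ be a nonempty directed poset and $\chi=|I|+\aleph_0$. The following are equivalent.
\begin{enumerate}
\item[(a)] Every $I$-indexed directed colimit of accessible categories and accessible embeddings is accessible.
\item[(b)] $\mathcal E^I$ is accessible.
\item[(c)] $\mathcal E^I$ has $\lambda$-directed colimits for some regular $\lambda$.
\item[(d)] $\mathrm{FP}^I(\chi^+,\lambda)$ holds for some regular $\lambda$.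
\item[(e)] For every regular $\theta$ there is a regular $\lambda$ with $\mathrm{FP}^I(\theta,\lambda)$.
\end{enumerate}
\end{theorem}

For an infinite cardinal $\chi$, an infinite cardinal $\kappa$ is \emph{$\chi^+$-strongly compact} if every $\kappa$-complete filter extends to a $\chi^+$-complete ultrafilter (filters are recalled in Section~\ref{sec:C}).

\begin{theorem}\label{thm:C}
\textup{(ZFC)}
\begin{enumerate}
\item[(i)] If there is a $\chi^+$-strongly compact cardinal, then \textup{(a)--(e)} of Theorem~\ref{thm:B} hold for every $I$ with $|I|\le\chi$. So a single strongly compact cardinal $\kappa$ suffices for all directed colimits indexed by posets of size less than $\kappa$, and the hypothesis ``for every $\chi$ there is a $\chi^+$-strongly compact cardinal'' suffices for the conclusion of \textup{(2)}.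
\item[(ii)] If \textup{(a)--(e)} hold for $I=\omega$, then there is $\lambda$ such that $\square_\mu$ fails for all singular $\mu\ge\lambda$ of cofinality $\omega$. In particular $0^\#$ exists.
\end{enumerate}
\end{theorem}

Section~\ref{sec:ranked} shows by hand how a colimit in $\mathcal E^\omega$ can fail. After the preliminaries, Section~\ref{sec:union} derives colimits in a directed union from the filtration property, and Section~\ref{sec:test} proves the converse for $\mathcal E^I$. Section~\ref{sec:square} refutes the filtration property from $\square_\mu$ and proves Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}.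

\section{Ranked sets}\label{sec:ranked}

Let $I=\omega$. An $\omega$-filtered set is the same as a set $X$ with a \emph{rank} function $r:X\to\omega$, via $X_n=\{x:r(x)\le n\}$. A function $f:(X,r)\to(Y,s)$ is a morphism of $\mathcal E_n$ if and only if
\begin{equation}\label{eq:rank}
s(f(x))\le\max(r(x),n)\qquad\text{for all }x\in X.
\end{equation}
Indeed, if $f\in\mathcal E_n$, apply $f(X_j)\subseteq Y_j$ with $j=\max(r(x),n)$; conversely, if \eqref{eq:rank} holds, $j\ge n$ and $r(x)\le j$, then $s(f(x))\le j$. Thus morphisms of $\mathcal E_0$ never raise the rank, morphisms of $\mathcal E_n$ raise it at most to $n$, and a morphism of $\mathcal E^\omega$ is a function for which some such $n$ exists.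

\begin{example}\label{ex:chain}
For $p<\omega$ let $D(p)=\{0,\dots,p\}$ with rank $0$, and let $D(p\to q)$ be the inclusion. This is an $\omega$-chain in $\mathcal E_0$. A cocone from $D$ to $(Y,s)$ is given by a function $f:\omega\to Y$. In $\mathcal E_0$ the condition on $f$ is $sf=0$, so the colimit there is $\omega$ with rank $0$. In $\mathcal E^\omega$ there is no condition on $f$, because $sf$ is bounded on each finite set $D(p)$.

Suppose that $g:\omega\to(L,r)$ is a colimit cocone in $\mathcal E^\omega$. Let $s(k)=r(g(k))+k+1$. The identity function is a cocone from $D$ to $(\omega,s)$, so there are $n$ and a morphism $h:(L,r)\to(\omega,s)$ of $\mathcal E_n$ with $hg=\mathrm{id}$. By \eqref{eq:rank}, $s(n)=s(h(g(n)))\le\max(r(g(n)),n)$, which contradicts the definition of $s$. So $D$ has no colimit in $\mathcal E^\omega$.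
\end{example}

The method of the example is the method of the general case: the colimit is compared with many \emph{test cocones}, all given by the identity function on one set and differing only in the filtration of that set. The example itself does no harm to accessibility. It uses that the index poset of $D$ is only $\aleph_0$-directed, and a diagram inside a single $\mathcal E_n$ over an $\aleph_1$-directed poset keeps its colimit in $\mathcal E^\omega$ (Corollary~\ref{cor:preserve}). To defeat a large $\lambda$ we need $\lambda$-directed diagrams whose arrows are spread over all the $\mathcal E_n$, in such a way that no single $\mathcal E_n$ captures a cofinal directed part.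

\section{Preliminaries}\label{sec:prelim}

\subsection*{Directed posets}
We write ${\downarrow}p=\{q:q\le p\}$ and ${\uparrow}p=\{q:q\ge p\}$. A subset $A\subseteq P$ is \emph{cofinal} if it meets every ${\uparrow}p$. Directed posets are nonempty (the empty set has an upper bound), and so are their cofinal subsets. A cofinal subset $A$ of a $\lambda$-directed poset $P$ is $\lambda$-directed in the induced order. For a diagram $D$ on a directed poset $P$, every cocone $(y_a)_{a\in A}$ on a cofinal $A$ extends uniquely to $P$ by $y_p=y_aD(p\to a)$ for $a\ge p$; hence a cocone on $P$ is a colimit cocone if and only if its restriction to $A$ is one. The pigeonhole principle mentioned in the introduction is the following.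

\begin{lemma}\label{lem:pigeon}
Let $P$ be $\lambda$-directed, let $A\subseteq P$ be cofinal, and let $A=\bigcup_{t\in T}A_t$ with $|T|<\lambda$. Then some $A_t$ is cofinal in $P$.
\end{lemma}

\begin{proof}
Otherwise choose for each $t$ an element $p_t$ such that no element of $A_t$ is above $p_t$. Let $q$ be an upper bound of all $p_t$, and let $a\in A$ with $a\ge q$. Then $a\in A_t$ for some $t$, and $a\ge p_t$, a contradiction.
\end{proof}

\subsection*{Presentable objects}
We use the following standard facts. Let $\lambda\le\nu$ be regular.
\begin{enumerate}
\item[(F1)] An object $x$ is $\lambda$-presentable if and only if for every $\lambda$-directed colimit $(l_p:D(p)\to L)_{p\in P}$, every $u:x\to L$ factors through some $l_p$, and whenever $u,v:x\to D(p)$ satisfy $l_pu=l_pv$ there is $q\ge p$ with $D(p\to q)u=D(p\to q)v$.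
\item[(F2)] Every $\nu$-directed poset is $\lambda$-directed. So having or preserving $\lambda$-directed colimits implies the same for $\nu$, and $\lambda$-presentable objects are $\nu$-presentable.
\item[(F3)] The colimit of a diagram of $\nu$-presentable objects $x_t$ over a poset of size less than $\nu$ is $\nu$-presentable, because $\mathcal K(\operatorname{colim}x_t,-)\cong\lim\mathcal K(x_t,-)$ and such limits commute with $\nu$-directed colimits in $\mathbf{Set}$.
\item[(F4)] Every object of a $\lambda$-accessible category is $\nu$-presentable for all sufficiently large regular $\nu$: it is the colimit of a small diagram of $\lambda$-presentable objects, and (F2) and (F3) apply.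
\item[(F5)] If $\lambda\le\alpha$, then every $\lambda$-accessible category is $(2^\alpha)^+$-accessible. Indeed $\lambda\vartriangleleft(2^\alpha)^+$ by \cite[2.13(3)]{AR}, and \cite[2.11]{AR} gives the conclusion.
\end{enumerate}

\subsection*{Directed unions}
Let $(\mathcal M_i,F_{ij})$ be a diagram of embeddings over a directed poset $I$. An embedding is injective on objects and on arrows: two arrows with the same image have the same domain and codomain, and then faithfulness applies. The colimit $\mathcal M$ in $\mathbf{CAT}$ is computed on objects and on arrows as a directed colimit of these injections. So we regard the $\mathcal M_i$ as subcategories of $\mathcal M$, with $\mathcal M_i\subseteq\mathcal M_j$ for $i\le j$ and $\mathcal M=\bigcup_i\mathcal M_i$ on objects and on arrows. Finitely many objects and arrows of $\mathcal M$ lie in a common $\mathcal M_j$, and $j$ can be taken above finitely many given indices. The category $\mathcal M$ is locally small because $\mathcal M(x,y)$ is the union of the sets $\mathcal M_j(x,y)$ over the set of those $j$ with $x,y\in\mathcal M_j$.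

The categories here may be proper classes. A statement about all diagrams of categories, such as (a) in Theorem~\ref{thm:B}, is read in ZFC as a scheme, with one instance for each definable diagram. Conditions (b)--(e) quantify over sets only.

\section{Colimits in a directed union}\label{sec:union}

In this section $\mathcal M=\bigcup_{i\in I}\mathcal M_i$ is a directed union and $\theta>|I|$ is a regular cardinal such that all $\mathcal M_i$ have $\theta$-directed colimits and all inclusions $\mathcal M_i\to\mathcal M_j$ preserve them. We first show that a colimit of $D:P\to\mathcal M$ can be computed from any cofinal part that one $\mathcal M_i$ captures, even if the order on that part has been thinned out, as long as it remains $\theta$-directed.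

\begin{lemma}\label{lem:transfer}
Let $D:P\to\mathcal M$ be a diagram over a poset $P$, let $A\subseteq P$ be cofinal, and let $\sqsubseteq$ be a $\theta$-directed partial order on $A$ contained in $\le$ such that $D$ restricts to a functor $(A,\sqsubseteq)\to\mathcal M_i$. Let $(l_a:D(a)\to L)_{a\in A}$ be the colimit of this restriction in $\mathcal M_i$, hence in every $\mathcal M_j$ with $j\ge i$. Then $l_p=l_aD(p\to a)$, for any $a\in A$ with $a\ge p$, defines a colimit cocone $(l_p)_{p\in P}$ of $D$ in $\mathcal M$ that extends $(l_a)_{a\in A}$.
\end{lemma}

\begin{proof}
If $a,a'\in A$ are both above $p$, take $a''\in A$ with $a,a'\sqsubseteq a''$. Then $l_a=l_{a''}D(a\to a'')$, so $l_aD(p\to a)=l_{a''}D(p\to a'')$, and the same holds for $a'$. Thus $l_p$ is well defined, and for $p\in A$ the choice $a=p$ returns the given arrow. If $p\le q$, take $a\in A$ above $q$; then $l_qD(p\to q)=l_aD(p\to a)=l_p$. So $(l_p)$ is a cocone.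

Let $(y_p:D(p)\to Y)$ be a cocone in $\mathcal M$. The arrows $y_p$ may be spread over all the $\mathcal M_j$, but they are indexed by single elements, so pigeonhole applies. Since $(A,\sqsubseteq)$ is $\theta$-directed and $|I|<\theta$, Lemma~\ref{lem:pigeon} gives $j$ and a set $A'$ cofinal in $(A,\sqsubseteq)$ with $y_a\in\mathcal M_j$ for all $a\in A'$; we may increase $j$ so that $j\ge i$. In $\mathcal M_j$, the family $(l_a)_{a\in A'}$ is a colimit cocone for $D$ on $(A',\sqsubseteq)$, and $(y_a)_{a\in A'}$ is a cocone. So there is $t:L\to Y$ in $\mathcal M_j$ with $tl_a=y_a$ for $a\in A'$. The set $A'$ is cofinal in $P$, and for $p\le a\in A'$ we get $tl_p=tl_aD(p\to a)=y_aD(p\to a)=y_p$.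

If $t,t':L\to Y$ satisfy $tl_p=t'l_p$ for all $p$, then both lie in some $\mathcal M_j$ with $j\ge i$, where $(l_a)_{a\in A}$ is a colimit cocone; so $t=t'$.
\end{proof}

Taking $A=P$ and ${\sqsubseteq}={\le}$ gives the following. Example~\ref{ex:chain} shows that it fails for $I=\omega$, $\theta=\aleph_0$, so the hypothesis $\theta>|I|$ is needed.

\begin{corollary}\label{cor:preserve}
Each inclusion $\mathcal M_i\to\mathcal M$ preserves $\theta$-directed colimits.
\end{corollary}

\begin{proposition}\label{prop:union}
Suppose that $\mathrm{FP}^I(\theta,\lambda)$ holds, with $\lambda>|I|$ regular. Then for every $\lambda$-directed diagram $D:P\to\mathcal M$ there are $i$, $A$ and $\sqsubseteq$ as in Lemma~\ref{lem:transfer}. In particular $\mathcal M$ has $\lambda$-directed colimits.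
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:pigeon} there is $i_0$ such that $P'=\{p:D(p)\in\mathcal M_{i_0}\}$ is cofinal in $P$; it is $\lambda$-directed. For $p,q\in P'$ let $p\le_jq$ mean that $p=q$, or $p<q$ and $D(p\to q)\in\mathcal M_j$. These relations are reflexive, transitive because $\mathcal M_j$ is closed under composition, increasing in $j$, and their union is $\le$ because every arrow of $\mathcal M$ lies in some $\mathcal M_j$. By $\mathrm{FP}^I(\theta,\lambda)$ there are $i'$ and a set $A$ cofinal in $P'$, hence in $P$, such that $(A,\le_{i'})$ is $\theta$-directed. Take $i\ge i',i_0$. Then $(A,\le_i)$ is $\theta$-directed, since $\le_{i'}$-upper bounds are $\le_i$-upper bounds, and $D$ maps it into $\mathcal M_i$. Let $\sqsubseteq$ be $\le_i$ on $A$.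
\end{proof}

If the embeddings are full, then ${\le_{i_0}}={\le}$ on $P'$, and for $\lambda\ge\theta$ one takes $A=P'$ without any appeal to the filtration property. This is the difference between (1) and (2). Similarly, if $I$ has a greatest element $i$, then ${\le_i}={\le}$ in every $I$-filtration, and $\mathrm{FP}^I(\theta,\theta)$ holds for all $\theta$. The first interesting index poset is $\omega$, and there the property can fail for small $\lambda$.

\begin{example}\label{ex:baire}
Let $P$ be the set of functions $\omega\to\omega$. Let $f\le_ng$ mean that $f=g$ or $f(k)<g(k)$ for all $k\ge n$, and let $\le$ be the union of the relations $\le_n$. This is a poset with an $\omega$-filtration. For $f_0,f_1,\dots\in P$, the function $g(k)=1+\max_{j\le k}f_j(k)$ satisfies $f_j\le_jg$ for all $j$, so $P$ is $\aleph_1$-directed. Suppose that $A$ is cofinal and $(A,\le_n)$ is $\aleph_1$-directed. For each $k\ge n$ the set $\{f(k):f\in A\}$ has a bound $s(k)$, since otherwise countably many $f\in A$ with unbounded values at $k$ would have no $\le_n$-upper bound. Put $s(k)=0$ for $k<n$. No element of $A$ is above $s+1$, so $A$ is not cofinal. Hence $\mathrm{FP}^\omega(\aleph_1,\aleph_1)$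 fails.
\end{example}

\section{The test categories}\label{sec:test}

Fix a nonempty directed poset $I$ and put $\chi=|I|+\aleph_0$.

\begin{lemma}\label{lem:lfp}
Each $\mathcal E_i$ is locally finitely presentable, and for $i\le j$ the inclusion $\mathcal E_i\to\mathcal E_j$ is an embedding that preserves all limits and colimits.
\end{lemma}

\begin{proof}
A morphism of $\mathcal E_i$ sees only the sets $X_j$ with $j\ge i$, so we compare $\mathcal E_i$ with a category of functors on the directed poset ${\uparrow}i$. Let $\mathrm{Mono}({\uparrow}i)$ be the full subcategory of $\mathbf{Set}^{{\uparrow}i}$ on the functors with injective transition maps, and let $\Phi_i:\mathcal E_i\to\mathrm{Mono}({\uparrow}i)$ send $X$ to $(X_j)_{j\ge i}$ with the inclusions as transition maps.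

\emph{$\Phi_i$ is an equivalence.} Since ${\uparrow}i$ is cofinal in $I$, we have $X=\bigcup_{j\ge i}X_j$. So a natural transformation $(f_j:X_j\to Y_j)_{j\ge i}$ glues to a unique function $f:X\to Y$, which lies in $\mathcal E_i$; thus $\Phi_i$ is fully faithful. Given $G\in\mathrm{Mono}({\uparrow}i)$, each map $G_j\to\operatorname{colim}G$ is injective, because two elements of $G_j$ are identified in a directed colimit only if a transition map identifies them. Put $X=\operatorname{colim}G$, let $X_j$ be the image of $G_j$ for $j\ge i$, and let $X_k=\emptyset$ for $k\not\ge i$. This is an $I$-filtered set with $\Phi_iX\cong G$. Finally $\Phi_j$ restricted to $\mathcal E_i$ equals $\Phi_i$ followed by the restriction functor $\mathrm{Mono}({\uparrow}i)\to\mathrm{Mono}({\uparrow}j)$, so it suffices to study the categories $\mathrm{Mono}({\uparrow}i)$ and restriction.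

\emph{Reflection.} For $F\in\mathbf{Set}^{{\uparrow}i}$ let $(RF)_j$ be the image of $F_j$ in $\operatorname{colim}F$. Then $RF\in\mathrm{Mono}({\uparrow}i)$, and the natural map $F\to RF$ is surjective in each component. Let $f:F\to G$ with $G\in\mathrm{Mono}({\uparrow}i)$. If $x,x'\in F_j$ have the same image in $\operatorname{colim}F$, then $f_j(x)$ and $f_j(x')$ have the same image in $\operatorname{colim}G$, so they are equal. Hence each $f_j$ factors through $F_j\to(RF)_j$; by surjectivity the factorization is unique and natural in $j$. So $R$ is left adjoint to the inclusion, and $G\cong RG$ for $G\in\mathrm{Mono}({\uparrow}i)$. As a full reflective subcategory of $\mathbf{Set}^{{\uparrow}i}$, the category $\mathrm{Mono}({\uparrow}i)$ is complete and cocomplete: limits are pointwise, and colimits are obtained by applying $R$ to pointwise colimits.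

\emph{Presentability.} A directed colimit of injections in $\mathbf{Set}$ is an injection, so $\mathrm{Mono}({\uparrow}i)$ is closed under directed colimits in $\mathbf{Set}^{{\uparrow}i}$. If $F$ is finitely presentable (that is, $\aleph_0$-presentable) in $\mathbf{Set}^{{\uparrow}i}$, then $\hom(RF,-)\cong\hom(F,-)$ on $\mathrm{Mono}({\uparrow}i)$ preserves directed colimits, so $RF$ is finitely presentable. The functor category $\mathbf{Set}^{{\uparrow}i}$ is locally finitely presentable, so every $G\in\mathrm{Mono}({\uparrow}i)$ is a directed colimit of functors $F_s$ from a fixed set of finitely presentable objects, and $G\cong RG\cong\operatorname{colim}RF_s$ since $R$ is a left adjoint.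

\emph{Preservation.} Restriction from ${\uparrow}i$ to ${\uparrow}j$ preserves pointwise limits and pointwise colimits. It commutes with $R$, because ${\uparrow}j$ is cofinal in ${\uparrow}i$ and so $F$ and its restriction have the same colimit. Hence it preserves all limits and colimits of $\mathrm{Mono}({\uparrow}i)$.
\end{proof}

Now let $P$ be a poset with an $I$-filtration $(\le_i)$. We want a diagram $P\to\mathcal E^I$ that induces exactly this filtration. The element $p$ should be visible at every stage of $D(p)$, and an element $q\le p$ should become visible when $q\le_ip$ becomes true. So let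
\[
D(p)={\downarrow}p,\qquad D(p)_i=\{q:q\le_ip\}.
\]
This is an $I$-filtered set because $\bigcup_i{\le_i}={\le}$. For $p\le p'$ let $D(p\to p')$ be the inclusion. It lies in $\mathcal E_i$ if and only if $p\le_ip'$. Indeed, if $p\le_ip'$ and $j\ge i$, then $q\le_jp$ implies $q\le_jp'$ by transitivity; conversely $p\in D(p)_i$, so if the inclusion lies in $\mathcal E_i$ then $p\in D(p')_i$. Thus $D:P\to\mathcal E^I$ is a functor, the \emph{diagram of the filtration}. A cocone $(f_p)$ from $D$ to $Y$ satisfies $f_p(q)=f_q(q)$ for $q\le p$, so it amounts to one function $f:P\to Y$ such that each restriction $f{\restriction}{\downarrow}p$ is a morphism $D(p)\to Y$ of $\mathcal E^I$.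

The test cocones come from cofinal sets. For cofinal $B\subseteq P$ let $X^B$ be the set $P$ with
\[
X^B_j=\bigcup_{b\in B}D(b)_j=\{q:q\le_jb\text{ for some }b\in B\}.
\]
This is an $I$-filtered set because $B$ is cofinal. The identity function is a cocone from $D$ to $X^B$: given $p$, take $b\in B$ and $i$ with $p\le_ib$; then $D(p)_j\subseteq D(b)_j\subseteq X^B_j$ for $j\ge i$. The smaller $B$ is, the smaller the sets $X^B_j$ are, and the harder it is to map into $X^B$.

\begin{lemma}\label{lem:dagger}
Let $P$ be $\chi^+$-directed. The diagram $D$ has a colimit in $\mathcal E^I$ if and only if there is a cofinal $A\subseteq P$ such that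
\begin{itemize}
\item[$(\dagger)$] for every cofinal $B\subseteq P$ there is $m\in I$ such that every $a\in A$ has some $b\in B$ with $a\le_mb$.
\end{itemize}
\end{lemma}

\begin{proof}
We first note that for every cocone $f:P\to Y$ there is a cofinal $B$ such that $f$ is a morphism $X^B\to Y$. For each $p$ choose $i_p$ with $f{\restriction}{\downarrow}p\in\mathcal E_{i_p}$. By Lemma~\ref{lem:pigeon} there are $i$ and a cofinal $B$ with $i_b=i$ for all $b\in B$. Then $f(X^B_j)=\bigcup_{b\in B}f(D(b)_j)\subseteq Y_j$ for $j\ge i$.

Let $g:P\to L$ be a colimit cocone, and take a cofinal $A$ such that $g$ is a morphism $X^A\to L$. Let $B$ be cofinal. The test cocone gives a morphism $h:L\to X^B$ with $hg=\mathrm{id}_P$ as functions. So the identity function is a morphism $X^A\to X^B$ of $\mathcal E^I$, say of $\mathcal E_m$. By reflexivity $A\subseteq X^A_m\subseteq X^B_m$, which is $(\dagger)$.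

Conversely assume $(\dagger)$, and let $f:P\to Y$ be a cocone. Take $B$ such that $f$ is a morphism $X^B\to Y$, and take $m$ from $(\dagger)$. If $j\ge m$ and $q\le_ja$ with $a\in A$, then $q\le_ja\le_mb$ for some $b\in B$; so $X^A_j\subseteq X^B_j$. Hence $f$ is a morphism $X^A\to Y$, and it is the only function through which the cocone $f$ factors along the identity. So $X^A$ is a colimit.
\end{proof}

Condition $(\dagger)$ bounds one element $a$ at a time, by an element $b$ that depends on $a$, whereas the filtration property asks for a common bound of many elements. The gap is closed by choosing $B$ so that all its elements look the same from a given small set $\Gamma$. This requires counting the possible types of $b$ over $\Gamma$. Here $2^{<\theta}=\sup\{2^\nu:\nu<\theta\}$.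

\begin{proposition}\label{prop:force}
Let $\theta>\chi$ and $\lambda>2^{<\theta}$ be regular. Let $P$ be a $\lambda$-directed poset with an $I$-filtration whose diagram has a colimit in $\mathcal E^I$. Then there are $m\in I$ and a cofinal $A\subseteq P$ such that $(A,\le_m)$ is $\theta$-directed. In particular, if $\mathcal E^I$ has $\lambda$-directed colimits, then $\mathrm{FP}^I(\theta,\lambda)$ holds.
\end{proposition}

\begin{proof}
We have $2^{<\theta}\ge\theta$ (if $\theta=\nu^+$ then $2^\nu\ge\nu^+$, and otherwise $\theta=\sup\{\nu:\nu<\theta\}$), so $\lambda>\theta>\chi$. Take $A$ with $(\dagger)$ from Lemma~\ref{lem:dagger}.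

\emph{Each $\Gamma\subseteq A$ with $|\Gamma|<\theta$ has an upper bound in $(A,\le_m)$ for some $m$.} Let $A_\Gamma$ be the set of $b\in A$ that are above all elements of $\Gamma$. It is cofinal in $P$: given $p$, take an upper bound of $\Gamma\cup\{p\}$ and an element of $A$ above it. For $b\in A_\Gamma$ define the type $F_b:\Gamma\to\mathcal P(I)$ by $F_b(\gamma)=\{i:\gamma\le_ib\}$. Since $\chi\cdot|\Gamma|<\theta$, there are at most $2^{\chi\cdot|\Gamma|}\le2^{<\theta}<\lambda$ types. By Lemma~\ref{lem:pigeon} there is a cofinal $B\subseteq A_\Gamma$ on which $F_b$ has a constant value $F$. Take $m$ from $(\dagger)$ for this $B$. For each $\gamma\in\Gamma$ some $b\in B$ has $\gamma\le_mb$, so $m\in F(\gamma)$, and therefore $\gamma\le_mb$ for \emph{all} $b\in B$. Any element of $B$ is the required bound.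

\emph{One $m$ works for all $\Gamma$.} Otherwise, for each $m\in I$ there is $\Gamma_m\subseteq A$ of size less than $\theta$ with no upper bound in $(A,\le_m)$. Since $\theta$ is regular and $|I|<\theta$, the union $\Gamma=\bigcup_m\Gamma_m$ has size less than $\theta$. By the first step $\Gamma$ has an upper bound in $(A,\le_m)$ for some $m$, and this bounds $\Gamma_m$, a contradiction.
\end{proof}

\begin{remark}\label{rem:count}
The counting hypothesis cannot be dropped from the first assertion. In Example~\ref{ex:baire}, $(\dagger)$ holds with $A=P$. For if $B$ is cofinal and, for each $m$, the function $a_m$ has no $\le_m$-bound in $B$, take $g$ with $a_m\le_mg$ for all $m$, and then $b\in B$ and $m$ with $g\le_mb$; now $a_m\le_mb$, a contradiction. So the diagram of this filtration of an $\aleph_1$-directed poset has a colimit, while no cofinal $(A,\le_m)$ is $\aleph_1$-directed.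
\end{remark}

\section{Filtrations by trees and the proof of Theorem~\ref{thm:A}}\label{sec:square}

We now look for $\omega$-filtrations without cofinal directed parts, and we take $P$ to be an uncountable regular cardinal $\kappa$. An $\omega$-filtration of $\kappa$ is encoded by the function $c(\xi,\zeta)=\min\{n:\xi\le_n\zeta\}$ on pairs $\xi\le\zeta<\kappa$, with $c(\xi,\xi)=0$. Consider the following conditions for $\xi\le\zeta\le\beta$.
\begin{enumerate}
\item[(T1)] $c(\xi,\beta)\le\max(c(\xi,\zeta),c(\zeta,\beta))$.
\item[(T2)] $c(\xi,\zeta)\le\max(c(\xi,\beta),c(\zeta,\beta))$.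
\end{enumerate}
Condition (T1) says that each relation $\xi\le_n\zeta$, defined as ``$\xi\le\zeta$ and $c(\xi,\zeta)\le n$'', is transitive; so any $c$ with $c(\xi,\xi)=0$ and (T1) defines an $\omega$-filtration. Condition (T2) says that the $\le_n$-predecessors of each $\beta$ form a $\le_n$-chain, that is, each $\le_n$ is a tree order. In a tree, directed sets are chains.

\begin{lemma}\label{lem:chain}
Assume \textup{(T1)} and \textup{(T2)}. If $A\subseteq\kappa$ and $(A,\le_n)$ is directed, then $A\cap\zeta\subseteq\{\xi\le\zeta:c(\xi,\zeta)\le n\}$ for every $\zeta\in A$.
\end{lemma}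

\begin{proof}
For $\xi<\zeta$ in $A$ take $\beta\in A$ with $\xi\le_n\beta$ and $\zeta\le_n\beta$. Then (T2) gives $c(\xi,\zeta)\le n$.
\end{proof}

So it suffices to keep the sets of $\le_n$-predecessors uniformly small. We construct $c(\cdot,\beta)$ by recursion on $\beta$; at stage $\beta$ we check (T1) and (T2) for triples with largest element $\beta$. If $\zeta=\beta$, both read $c(\xi,\beta)\le\max(c(\xi,\beta),0)$, so only $\zeta<\beta$ matters. At a successor $\beta=\gamma+1$ we put $c(\xi,\beta)=c(\xi,\gamma)$ for $\xi\le\gamma$. Then (T1) and (T2) for $\xi\le\zeta\le\gamma<\beta$ are the same inequalities as for the triple $\xi\le\zeta\le\gamma$, and each set $\{\xi\le\beta:c(\xi,\beta)\le n\}$ is the corresponding set for $\gamma$ with $\beta$ added. At a limit $\beta$ we climb to $\beta$ along a cofinal sequence and charge a toll $e_\iota$ for the jump from $\beta_\iota$ to $\beta$.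

\begin{lemma}\label{lem:extend}
Let $\beta$ be a limit ordinal, and let $c$ be defined on pairs below $\beta$ with $c(\xi,\xi)=0$, \textup{(T1)} and \textup{(T2)}. Let $(\beta_\iota)_{\iota<\tau}$ be strictly increasing and cofinal in $\beta$, and let $(e_\iota)_{\iota<\tau}$ be a nondecreasing sequence in $\omega$ with $c(\beta_\iota,\beta_{\iota'})\le e_{\iota'}$ for $\iota<\iota'$. For $\xi<\beta$ let $\iota(\xi)$ be the least $\iota$ with $\xi\le\beta_\iota$, and put
\[
c(\xi,\beta)=\max\bigl(c(\xi,\beta_{\iota(\xi)}),\,e_{\iota(\xi)}\bigr),\qquad c(\beta,\beta)=0.
\]
Then \textup{(T1)} and \textup{(T2)} hold for all triples $\xi\le\zeta\le\beta$.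
\end{lemma}

\begin{proof}
Let $\xi\le\zeta<\beta$, $\iota=\iota(\xi)\le\iota'=\iota(\zeta)$, and $M=c(\zeta,\beta)=\max(c(\zeta,\beta_{\iota'}),e_{\iota'})$. We have $c(\beta_\iota,\beta_{\iota'})\le e_{\iota'}\le M$, also when $\iota=\iota'$. So (T2) and (T1) for the triple $\xi\le\beta_\iota\le\beta_{\iota'}$ give
\begin{align}
c(\xi,\beta_\iota)&\le\max(c(\xi,\beta_{\iota'}),M),\label{eq:down}\\
c(\xi,\beta_{\iota'})&\le\max(c(\xi,\beta_\iota),M)\le\max(c(\xi,\beta),M).\label{eq:up}
\end{align}
By (T1) for $\xi\le\zeta\le\beta_{\iota'}$ we have $c(\xi,\beta_{\iota'})\le\max(c(\xi,\zeta),c(\zeta,\beta_{\iota'}))\le\max(c(\xi,\zeta),M)$. With \eqref{eq:down} and $e_\iota\le e_{\iota'}\le M$ this gives $c(\xi,\beta)\le\max(c(\xi,\zeta),M)$, which is (T1). By (T2) for $\xi\le\zeta\le\beta_{\iota'}$ and by \eqref{eq:up},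
\[
c(\xi,\zeta)\le\max(c(\xi,\beta_{\iota'}),c(\zeta,\beta_{\iota'}))\le\max(c(\xi,\beta),M),
\]
which is (T2).
\end{proof}

On $\omega_1$ this already suffices.

\begin{example}\label{ex:omega1}
There is $c$ on $\omega_1$ with (T1) and (T2) such that all sets $\{\xi\le\beta:c(\xi,\beta)\le m\}$ are finite. Successor steps add one element. At a limit $\beta<\omega_1$ choose $\beta_0<\beta_1<\cdots$ cofinal in $\beta$, put $e_j=\max(\{j\}\cup\{c(\beta_k,\beta_{k'}):k<k'\le j\})$, and apply Lemma~\ref{lem:extend}. If $\xi<\beta$ and $c(\xi,\beta)\le m$, then $j=\iota(\xi)$ satisfies $j\le e_j\le m$ and $c(\xi,\beta_j)\le m$; so $\xi$ lies in one of $m+1$ finite sets. If $A\subseteq\omega_1$ is cofinal, some $\zeta\in A$ has $A\cap\zeta$ infinite, so by Lemma~\ref{lem:chain} no $(A,\le_n)$ is directed. Hence $\mathrm{FP}^\omega(\aleph_0,\aleph_1)$ fails.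
\end{example}

On larger $\kappa$ the difficulty is at ordinals $\beta$ of uncountable cofinality. Whatever $c(\cdot,\beta)$ is, Lemma~\ref{lem:pigeon} gives $n$ such that $c(\xi,\beta)\le n$ for cofinally many $\xi<\beta$, and by (T2) these $\xi$ form a $\le_n$-chain. So the recursion can pass $\beta$ only if a $\le_n$-chain cofinal in $\beta$ has been prepared at earlier stages, while all chains must stay short. We need a plan, fixed in advance and consistent for all $\beta$ at once, of short cofinal subsets of $\beta$. This is what the square principle provides.

A set $C\subseteq\beta$ is \emph{club} in a limit ordinal $\beta$ if it is unbounded in $\beta$ and contains $\mathrm{acc}(C)=\{\gamma<\sup C:\gamma=\sup(C\cap\gamma)>0\}$; the elements of $\mathrm{acc}(C)$ are limit ordinals. We write $\operatorname{otp}C$ for the order type of $C$. The principle $\square_\mu$ states that there are clubs $C_\beta\subseteq\beta$, for all limit ordinals $\beta<\mu^+$, with $\operatorname{otp}C_\beta\le\mu$ and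
\[
C_\gamma=C_\beta\cap\gamma\qquad\text{whenever }\gamma\in\mathrm{acc}(C_\beta).
\]
The last condition is called \emph{coherence}. The size condition on predecessors will be $|\{\xi\le\beta:c(\xi,\beta)\le n\}|\le\mu_n$ for infinite cardinals $\mu_n$. On $\kappa=\mu^+$ it forces $\sup_n\mu_n\ge\mu$, since $\beta+1$ is the union of these sets, and it is vacuous for any $n$ with $\mu_n\ge\mu$. This is why we take $\mu$ singular of cofinality $\omega$.

\begin{lemma}\label{lem:square}
Let $\mu=\sup_n\mu_n$, where $(\mu_n)_{n<\omega}$ is a strictly increasing sequence of infinite cardinals, and assume $\square_\mu$. Then there is $c:\{(\xi,\zeta):\xi\le\zeta<\mu^+\}\to\omega$ with $c(\xi,\xi)=0$, \textup{(T1)}, \textup{(T2)} and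
\begin{enumerate}
\item[(T3)] $|\{\xi\le\beta:c(\xi,\beta)\le m\}|\le\mu_m$ for all $\beta<\mu^+$ and $m<\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Reduction to $\operatorname{otp}C_\beta<\mu$.} If $\operatorname{otp}C_\beta=\mu$, then $\operatorname{cf}\beta=\operatorname{cf}\mu=\omega$, and we replace $C_\beta$ by a cofinal subset of $\beta$ of type $\omega$; this is a club with empty $\mathrm{acc}$. Coherence survives. If $\gamma\in\mathrm{acc}$ of a new $C_\beta$, then $C_\beta$ was not replaced, and $C_\gamma=C_\beta\cap\gamma$ is a proper initial segment of $C_\beta$, so it has type less than $\mu$ and was not replaced either.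

\emph{The inductive promise.} For $\tau<\mu$ let $h(\tau)=\min\{n:|\tau|\le\mu_n\}$; this is a nondecreasing function. For limit $\beta$ put $n_\beta=h(\operatorname{otp}C_\beta)$. If $\gamma\in\mathrm{acc}(C_\beta)$, then coherence gives $n_\gamma\le n_\beta$. We intend $\mathrm{acc}(C_\beta)$ to be the prepared chain below $\beta$. It has at most $\mu_{n_\beta}$ elements, so (T3) allows all of them to be $\le_{n_\beta}$-predecessors of $\beta$. Along with (T1)--(T3) we maintain
\begin{enumerate}
\item[(T4)] if $\beta$ is a limit ordinal and $\gamma\in\mathrm{acc}(C_\beta)$, then $c(\gamma,\beta)\le n_\beta$.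
\end{enumerate}
The case $\beta=0$ is trivial. Successor steps were described before Lemma~\ref{lem:extend}; they preserve (T3) because $\mu_m$ is infinite. Let $\beta$ be a limit ordinal and $n=n_\beta$.

\emph{Case A: $\mathrm{acc}(C_\beta)$ is cofinal in $\beta$.} Let $(\beta_\iota)_{\iota<\tau}$ enumerate $\mathrm{acc}(C_\beta)$ in increasing order, so $|\tau|\le\mu_n$, and let $e_\iota=n$ for all $\iota$. Let $\iota<\iota'$. By coherence $C_{\beta_{\iota'}}=C_\beta\cap\beta_{\iota'}$, whose intersection with $\beta_\iota$ is $C_\beta\cap\beta_\iota$; so $\beta_\iota\in\mathrm{acc}(C_{\beta_{\iota'}})$. By (T4) at the earlier stage $\beta_{\iota'}$ we get $c(\beta_\iota,\beta_{\iota'})\le n_{\beta_{\iota'}}\le n$. So Lemma~\ref{lem:extend} defines $c(\cdot,\beta)$ with (T1) and (T2). For (T4), $c(\beta_\iota,\beta)=\max(c(\beta_\iota,\beta_\iota),n)=n$. For (T3), if $m<n$ the set is $\{\beta\}$. If $m\ge n$ it is contained in $\{\beta\}\cup\bigcup_{\iota<\tau}\{\xi\le\beta_\iota:c(\xi,\beta_\iota)\le m\}$, which has size at most $1+\mu_n\cdot\mu_m=\mu_m$.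

\emph{Case B: $\mathrm{acc}(C_\beta)$ is bounded in $\beta$.} If $\mathrm{acc}(C_\beta)=\emptyset$, let $\gamma=\min C_\beta$. Otherwise let $\gamma=\sup\mathrm{acc}(C_\beta)<\beta$. Then $\gamma\in\mathrm{acc}(C_\beta)$: either the supremum is attained, or every ordinal below $\gamma$ is below some $\delta\in\mathrm{acc}(C_\beta)\cap\gamma$ and hence below an element of $C_\beta\cap\delta$. In both subcases $\gamma\in C_\beta$. The set $C_\beta\setminus\gamma$ is unbounded in $\beta$, hence infinite, and it has type exactly $\omega$, since otherwise the supremum of its first $\omega$ elements would be an element of $\mathrm{acc}(C_\beta)$ above $\gamma$. Enumerate it as $\gamma=\beta_0<\beta_1<\cdots$ and put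
\[
e_j=\max\bigl(\{n,j\}\cup\{c(\beta_k,\beta_{k'}):k<k'\le j\}\bigr),
\]
so that $e_0=n$. Lemma~\ref{lem:extend} applies. For (T3), as in Example~\ref{ex:omega1} the set is contained in $\{\beta\}\cup\bigcup_{j\le m}\{\xi\le\beta_j:c(\xi,\beta_j)\le m\}$, of size at most $\mu_m$. For (T4), let $\delta\in\mathrm{acc}(C_\beta)$, so $\delta\le\gamma$, $\iota(\delta)=0$ and $c(\delta,\beta)=\max(c(\delta,\gamma),n)$. If $\delta=\gamma$ this is $n$. If $\delta<\gamma$, then $\delta\in\mathrm{acc}(C_\beta\cap\gamma)=\mathrm{acc}(C_\gamma)$ by coherence, so $c(\delta,\gamma)\le n_\gamma\le n$, and again $c(\delta,\beta)=n$.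
\end{proof}

\begin{proposition}\label{prop:refute}
Let $\mu$ be singular of cofinality $\omega$, let $\lambda\le\mu^+$ be regular, and assume $\square_\mu$. Then $\mathrm{FP}^\omega(\theta,\lambda)$ fails for every regular $\theta$.
\end{proposition}

\begin{proof}
It suffices to treat $\theta=\aleph_0$. Write $\mu=\sup_n\mu_n$ and take $c$ as in Lemma~\ref{lem:square}. The poset $\mu^+$ is $\lambda$-directed, since $\mu^+$ is regular, and $c$ defines an $\omega$-filtration of it. Suppose that $A\subseteq\mu^+$ is cofinal and $(A,\le_n)$ is directed. Then $|A|=\mu^+$, and $\mu_n^+\le\mu$, so there is $\zeta\in A$ with $|A\cap\zeta|=\mu_n^+$. By Lemma~\ref{lem:chain} this contradicts (T3).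
\end{proof}

It remains to recall where square sequences come from. If $V=L$, then $\square_\mu$ holds for every uncountable cardinal $\mu$, by Jensen's theorem \cite{Je}. The statement ``$0^\#$ does not exist'' enters only through Jensen's covering theorem \cite{DJ}: if $0^\#$ does not exist, then every uncountable set $X$ of ordinals is contained in a set $Y\in L$ with $|Y|=|X|$.

\begin{lemma}\label{lem:cover}
If $0^\#$ does not exist, then $\square_\mu$ holds for every singular cardinal $\mu$.
\end{lemma}

\begin{proof}
The cardinal $\mu$ is an uncountable cardinal of $L$. Let $\alpha=(\mu^+)^L$; it is regular in $L$, and $\mu<\alpha\le\mu^+$. Suppose $\alpha<\mu^+$. Then $\operatorname{cf}\alpha\le|\alpha|=\mu$, and $\operatorname{cf}\alpha<\mu$ because $\mu$ is singular. Since also $\aleph_1<\mu$, there is an uncountable cofinal $X\subseteq\alpha$ with $|X|<\mu$. Cover it by $Y\in L$ with $|Y|=|X|$. Then $Y\cap\alpha\in L$ is cofinal in $\alpha$ and has order type less than $\mu$, so $\alpha$ is singular in $L$, a contradiction. Hence $(\mu^+)^L=\mu^+$. A $\square_\mu$-sequence of $L$ is therefore indexed by all limit ordinals below $\mu^+$, and it is a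 $\square_\mu$-sequence in $V$, since being club, having order type at most $\mu$, and coherence are absolute.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:lfp}, $(\mathcal E^\omega_n)_{n<\omega}$ is an $\omega$-chain of accessible categories and accessible embeddings, with colimit $\mathcal E^\omega$. Suppose that $\mathcal E^\omega$ has $\lambda_1$-directed colimits for some regular $\lambda_1$. Let $\lambda\ge\lambda_1$ be regular with $\lambda>2^{\aleph_0}=2^{<\aleph_1}$. By (F2), $\mathcal E^\omega$ has $\lambda$-directed colimits, so Proposition~\ref{prop:force} with $\theta=\aleph_1$ gives $\mathrm{FP}^\omega(\aleph_1,\lambda)$. By hypothesis there is a singular $\mu\ge\lambda$ of cofinality $\omega$ with $\square_\mu$, which contradicts Proposition~\ref{prop:refute}. So $\mathcal E^\omega$ lacks $\lambda$-directed colimits for every regular $\lambda$, and it is not accessible.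

The singular cardinals of cofinality $\omega$ form a proper class: above any cardinal lies the supremum of its first $\omega$ successors. So the hypothesis holds if $V=L$, by Jensen's theorem, and if $0^\#$ does not exist, by Lemma~\ref{lem:cover}. The last assertion follows since, by G\"odel's theorem, the consistency of ZFC implies that of ZFC${}+V=L$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The implication (a)$\Rightarrow$(b) holds by Lemma~\ref{lem:lfp}, (b)$\Rightarrow$(c) holds by the definition of accessibility, and (e)$\Rightarrow$(d) is the case $\theta=\chi^+$.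

For (d)$\Rightarrow$(c), let $\mathrm{FP}^I(\chi^+,\lambda)$ hold, and increase $\lambda$ so that $\lambda>|I|$. By Lemma~\ref{lem:lfp}, Proposition~\ref{prop:union} applies to $\mathcal M_i=\mathcal E_i$ with $\theta=\chi^+$.

For (c)$\Rightarrow$(e), let $\mathcal E^I$ have $\lambda_1$-directed colimits and let $\theta$ be regular. Since $\mathrm{FP}^I$ is preserved by decreasing $\theta$, we may assume $\theta>\chi$. For regular $\lambda\ge\lambda_1$ with $\lambda>2^{<\theta}$, Proposition~\ref{prop:force} gives $\mathrm{FP}^I(\theta,\lambda)$.

It remains to prove (e)$\Rightarrow$(a). Let $\mathcal M=\bigcup_i\mathcal M_i$ be an $I$-indexed directed union of accessible categories along accessible embeddings. Colimits in $\mathcal M$ come from Proposition~\ref{prop:union}; the work is to find enough presentable objects. There are two obstacles. A generator of $\mathcal M_i$ may have a larger presentability rank in $\mathcal M_j$ than in $\mathcal M_i$, and passing to $\mathcal M$ through the filtration property raises the rank again. Afterwards the objects of $\mathcal M$ must be rewritten as colimits that are directed enough for the new rank. This accounts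 for four cardinals $\theta_0\le\theta\le\lambda<\nu$.

\emph{Step 1: the cardinals.} For $i\le j$ choose a regular $\nu_{ij}$ such that $\mathcal M_i\to\mathcal M_j$ is $\nu_{ij}$-accessible. Let $\alpha_0$ be an infinite cardinal with $\alpha_0\ge|I|$ and $\alpha_0\ge\nu_{ij}$ for all $i\le j$, and put $\theta_0=(2^{\alpha_0})^+>|I|$. By (F5) all $\mathcal M_i$ are $\theta_0$-accessible, and by (F2) all inclusions $\mathcal M_i\to\mathcal M_j$ preserve $\theta_0$-directed colimits. Let $S_i$ be a set of $\theta_0$-presentable objects of $\mathcal M_i$ such that every object of $\mathcal M_i$ is a $\theta_0$-directed colimit of objects from $S_i$. The triples $(i,j,x)$ with $i\le j$ and $x\in S_i$ form a set, so by (F4) there is a regular $\theta\ge\theta_0$ such that every $x\in S_i$ is $\theta$-presentable in $\mathcal M_j$ for all $j\ge i$. By (e) there is a regular $\lambda\ge\theta$ with $\mathrm{FP}^I(\theta,\lambda)$; we have no control over $\theta$, which is why (e) is used here and not (d). Finally let $\alpha\ge\lambda$ and $\nu=(2^\alpha)^+$. We show that $\mathcal M$ is $\nu$-accessible.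

\emph{Step 2: colimits.} By (F2) the standing assumptions of Section~\ref{sec:union} hold for $\theta$ as well as for $\theta_0$. By Proposition~\ref{prop:union}, $\mathcal M$ has $\lambda$-directed colimits, hence $\nu$-directed colimits.

\emph{Step 3: each $x\in S_i$ is $\lambda$-presentable in $\mathcal M$.} Let $D:P\to\mathcal M$ be $\lambda$-directed. Proposition~\ref{prop:union} gives $k\in I$, a cofinal $A\subseteq P$ and a $\theta$-directed order $\sqsubseteq$ on $A$ such that $D$ restricts to $(A,\sqsubseteq)\to\mathcal M_k$. Colimit cocones of $D$ differ by isomorphisms, so it suffices to verify (F1) for the cocone $(l_p:D(p)\to L)$ of Lemma~\ref{lem:transfer}; its part $(l_a)_{a\in A}$ is a $\theta$-directed colimit in every $\mathcal M_j$ with $j\ge k$. A morphism $u:x\to L$ lies in some $\mathcal M_j$ with $j\ge i,k$. Since $x$ is $\theta$-presentable in $\mathcal M_j$, the morphism $u$ factors through some $l_a$. Now let $u,v:x\to D(p)$ satisfy $l_pu=l_pv$. Take $a\in A$ with $a\ge p$, put $u'=D(p\to a)u$ and $v'=D(p\to a)v$, and take $j\ge i,k$ with $u',v'\in\mathcal M_j$. Then $l_au'=l_pu=l_pv=l_av'$ in $\mathcal M_j$, so there is $a'\in A$ with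 $a\sqsubseteq a'$ and $D(a\to a')u'=D(a\to a')v'$. This says $D(p\to a')u=D(p\to a')v$.

\emph{Step 4: regrouping a colimit.} Let $X$ be an object of $\mathcal M$, say of $\mathcal M_i$, and let $(e_q:E(q)\to X)_{q\in Q}$ be a colimit in $\mathcal M_i$ with $Q$ a $\theta_0$-directed poset and $E(q)\in S_i$. We claim that every $T_0\subseteq Q$ with $|T_0|\le2^\alpha$ is contained in a $\theta_0$-directed $T\subseteq Q$ with $|T|\le2^\alpha$. Define $T_\xi$ for $\xi<\theta_0$: let $T_{\xi+1}$ be $T_\xi$ together with one upper bound for each subset of $T_\xi$ of size less than $\theta_0$, take unions at limits, and let $T=\bigcup_{\xi<\theta_0}T_\xi$. Since $\theta_0$ is regular, a subset of $T$ of size less than $\theta_0$ lies in some $T_\xi$ and is bounded in $T_{\xi+1}$. Since $\theta_0\le\alpha$, a set of size at most $2^\alpha$ has at most $(2^\alpha)^\alpha=2^\alpha$ subsets of size less than $\theta_0$; so $|T_\xi|\le2^\alpha$ for all $\xi$, and $|T|\le2^\alpha$.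

Let $\hat Q$ be the set of $\theta_0$-directed subsets of $Q$ of size at most $2^\alpha$, ordered by inclusion. The union of at most $2^\alpha$ members of $\hat Q$ has size at most $2^\alpha$, so by the claim $\hat Q$ is $\nu$-directed, and any two elements of $Q$ lie in a common member of $\hat Q$. For $T\in\hat Q$ let $(e^T_q:E(q)\to X_T)_{q\in T}$ be the colimit of $E{\restriction}T$ in $\mathcal M_i$. The universal property gives a diagram $T\mapsto X_T$ on $\hat Q$ and a cocone $x_T:X_T\to X$ with $x_Te^T_q=e_q$. It is a colimit cocone in $\mathcal M_i$. Indeed, given a cocone $(z_T:X_T\to Z)$, the arrow $z_q=z_Te^T_q$ does not depend on $T\ni q$, because $\hat Q$ is directed, and $(z_q)$ is a cocone on $E$, because $q\le q'$ lie in a common $T$. So there is $t:X\to Z$ with $te_q=z_q$ for all $q$. Then $tx_Te^T_q=z_Te^T_q$ for $q\in T$, so $tx_T=z_T$. The arrow $t$ is unique because each $e_q$ factors through some $x_T$.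

\emph{Step 5: generation.} The posets $T$ and $\hat Q$ are $\theta_0$-directed, so by Corollary~\ref{cor:preserve} for $\theta_0$ the colimits of Step 4 are colimits in $\mathcal M$. Thus $X$ is a $\nu$-directed colimit of the $X_T$ in $\mathcal M$. Each $X_T$ is a colimit in $\mathcal M$, over a poset of size less than $\nu$, of objects that are $\nu$-presentable by Step 3 and (F2); by (F3) it is $\nu$-presentable in $\mathcal M$. Up to isomorphism, $X_T$ is determined by a poset of size at most $2^\alpha$ and a diagram on it with objects in $\bigcup_iS_i$. Since $\mathcal M$ is locally small, there is only a set of such data up to isomorphism. Hence $\mathcal M$ is $\nu$-accessible, and Theorem~\ref{thm:B} is proved.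

\section{Ultrafilters and the proof of Theorem~\ref{thm:C}}\label{sec:C}

A \emph{filter} on a set $P$ is a nonempty family of nonempty subsets of $P$ closed under supersets and finite intersections. It is \emph{$\kappa$-complete} if it is closed under intersections of fewer than $\kappa$ members, and it is an \emph{ultrafilter} if it contains each subset of $P$ or its complement. An uncountable cardinal $\kappa$ is \emph{strongly compact} if every $\kappa$-complete filter extends to a $\kappa$-complete ultrafilter. If $U$ is a $\chi^+$-complete ultrafilter and a union of at most $\chi$ sets is in $U$, then one of the sets is in $U$; otherwise the intersection of their complements would be a member of $U$ disjoint from the union.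

This is a pigeonhole principle like Lemma~\ref{lem:pigeon}, with one advantage. Two cofinal sets may be disjoint, but at most $\chi$ members of $U$ always have a common element. So pigeonhole can be applied first to the upper coordinate of the pairs $p\le q$ and then to the lower one, and the results can be intersected.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(i) Let $|I|\le\chi$, let $\kappa$ be $\chi^+$-strongly compact, and let $\lambda=\kappa^+$. We prove $\mathrm{FP}^I(\chi^+,\lambda)$. Since $(|I|+\aleph_0)^+\le\chi^+$, this implies (d) of Theorem~\ref{thm:B} for $I$.

Let $P$ be $\lambda$-directed with an $I$-filtration $(\le_i)$. The subsets of $P$ that contain some ${\uparrow}p$ form a $\lambda$-complete filter: if $q$ is an upper bound of fewer than $\lambda$ elements $p_t$, then ${\uparrow}q\subseteq\bigcap_t{\uparrow}p_t$. It is $\kappa$-complete, so it extends to a $\chi^+$-complete ultrafilter $U$. For each $p$ the set ${\uparrow}p=\bigcup_i\{q:p\le_iq\}$ is in $U$, so there is $i_p$ with $\{q:p\le_{i_p}q\}\in U$. Also $P=\bigcup_i\{p:i_p=i\}$, so there is $i$ with $A=\{p:i_p=i\}\in U$. The set $A$ meets every ${\uparrow}p\in U$, so it is cofinal.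 If $\Gamma\subseteq A$ and $|\Gamma|\le\chi$, then
\[
A\cap\bigcap_{\gamma\in\Gamma}\{q:\gamma\le_iq\}\in U,
\]
so this set is nonempty, and any element of it is an upper bound of $\Gamma$ in $(A,\le_i)$. Hence $(A,\le_i)$ is $\chi^+$-directed.

If $\kappa$ is strongly compact and $|I|<\kappa$, then $\chi=|I|+\aleph_0<\kappa$, every $\kappa$-complete ultrafilter is $\chi^+$-complete, and so $\kappa$ is $\chi^+$-strongly compact. If for every $\chi$ there is a $\chi^+$-strongly compact cardinal, then (a) holds for every $I$, which is the conclusion of (2).

(ii) If (a)--(e) hold for $I=\omega$, then $\mathrm{FP}^\omega(\aleph_1,\lambda)$ holds for some regular $\lambda$. By Proposition~\ref{prop:refute}, $\square_\mu$ fails for every singular $\mu\ge\lambda$ of cofinality $\omega$. Such $\mu$ exist, so $0^\#$ exists by Lemma~\ref{lem:cover}.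
\end{proof}

\begin{thebibliography}{9}

\bibitem{AR} Ad\'amek and Rosick\'y, \emph{Locally Presentable and Accessible Categories}.

\bibitem{DJ} Devlin and Jensen, \emph{Marginalia to a theorem of Silver}, 1975.

\bibitem{Je} R. Jensen, \emph{The fine structure of the constructible hierarchy}, Ann. Math. Logic 4 (1972).

\bibitem{MP} Makkai and Par\'e, \emph{Accessible Categories}.

\bibitem{PR} R. Par\'e and J. Rosick\'y, \emph{Colimits of accessible categories}, arXiv:1110.0767 (2011).

\end{thebibliography}
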